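\title{A one-ended cubic bipartite Borel graph with no generic Borel $3$-edge-coloring}

\begin{abstract}
By K\H{o}nig's theorem, every $d$-regular bipartite graph has a proper edge coloring with $d$ colors. We consider whether every $d$-regular bipartite one-ended Borel graph has a Borel such coloring on an invariant comeager Borel set, and we show that this fails for $d=3$. To each sequence of permutations of three points we attach a $3$-regular bipartite one-ended graph with closed edge set, and we prove that it is generically Borel $3$-edge-colorable if and only if only finitely many of the permutations are odd. The obstruction is a sign, which comes from the fact that the rows of a Latin square of order three are permutations of equal sign. For these graphs it is the only obstruction.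
\end{abstract}

\section{Introduction}

\subsection{The question}\label{ss:question}

Let $X$ be a Polish space, that is, a separable completely metrizable space. A \emph{Borel graph} on $X$ is a simple graph $G$ with vertex set $X$ whose edge set $E(G)$, viewed as a symmetric subset of $X^2$ disjoint from the diagonal, is Borel. A set $Y\subseteq X$ is \emph{$G$-invariant} if it is a union of connected components, and $G|Y$ is the subgraph induced on $Y$. A \emph{proper edge coloring with $d$ colors} is a symmetric function $c\colon E(G)\to\{1,\dots,d\}$ that gives distinct colors to distinct edges sharing a vertex; if $c$ is Borel, it is a \emph{Borel $d$-edge-coloring}. A \emph{perfect matching} is a set of edges that contains exactly one edge at each vertex. \emph{Bipartite} has its usual meaning, with no definability required of the two classes.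

A connected graph is \emph{one-ended} if, for every finite set $F$ of vertices, the subgraph induced on the complement of $F$ has exactly one infinite connected component. A graph is one-ended if each of its components is. Thus no finite set of vertices cuts a component into two infinite parts.

A subset of $X$ is \emph{meager} if it is a countable union of nowhere dense sets, and $A$ is \emph{comeager in} an open set $U$ if $U\setminus A$ is meager. A statement holds \emph{generically} for $G$ if it holds for $G|Y$ for some $G$-invariant comeager Borel set $Y$. We use three textbook facts.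
\begin{itemize}
\item[(B1)] A nonempty open set $U\subseteq X$ is not meager. Hence two sets that are comeager in $U$ meet inside $U$.
\item[(B2)] A Borel set differs from an open set by a meager set. Hence a nonmeager Borel set is comeager in some nonempty open set.
\item[(B3)] A subset of an open set $U$ is meager in the space $U$ if and only if it is meager in $X$. Hence a homeomorphism between open subsets of Polish spaces preserves meagerness.
\end{itemize}
The following question comes from Bowen, Poulin and Zomback \cite{BPZ}.

\begin{quote}
\textbf{Question.} Does every $d$-regular bipartite one-ended Borel graph admit a Borel edge coloring with $d$ colors generically?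
\end{quote}

\subsection{Why one would expect a positive answer}

We take three results as known.
\begin{itemize}
\item[(K1)] (K\H{o}nig) Every $d$-regular bipartite graph has a proper edge coloring with $d$ colors.
\item[(K2)] Every bipartite one-ended $d$-regular Borel graph has a Borel perfect matching generically.
\item[(K3)] Every $d$-regular bipartite Borel graph has a Baire measurable proper edge coloring with $d+1$ colors.
\end{itemize}
By (K1) the coloring exists when definability is ignored, and by (K3) a single color is at stake. Some hypothesis such as one-endedness is needed, as the simplest example shows.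

\begin{example}\label{ex:rotation}
Let $\alpha$ be irrational and join each $x\in\mathbb R/\mathbb Z$ to $x+\alpha$ and $x-\alpha$. The components are bi-infinite paths, so the graph is $2$-regular and bipartite. Suppose that it has a Borel $2$-edge-coloring on an invariant comeager Borel set $Y$, and let $f(x)$ be the color of the edge from $x$ to $x+\alpha$. Colors alternate along a path, so $f(x+k\alpha)\ne f(x)$ for $k$ odd. By (B1) and (B2) some fiber $f^{-1}(a)$ is comeager in a nonempty open set $U$. The odd multiples of $\alpha$ are dense, so $U\cap(U+k\alpha)\neq\emptyset$ for some odd $k$. Both $f^{-1}(a)$ and its translate by $k\alpha$, on which $f\neq a$, are comeager in this intersection, contrary to (B1).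
\end{example}

Here a coloring is rigid: a path transmits one bit of information from each edge to all the others. A bi-infinite path falls into two infinite components when a vertex is removed, so this graph is not one-ended. In fact no nonempty $d$-regular graph with $d\le2$ is one-ended, because its components are finite, which is excluded by the case $F=\emptyset$, or bi-infinite paths. So $d=3$ is the first case with content.

In a $d$-regular graph each of $d$ colors appears exactly once at each vertex, so a $d$-edge-coloring is a partition of the edges into $d$ perfect matchings. The result (K2) supplies the first matching, and it is tempting to remove it and continue. But the remaining graph need not be one-ended, and for $d=3$ it is $2$-regular and never is. One would still guess that the freedom in the choice of the first matching allows one to avoid the obstruction of Example~\ref{ex:rotation}. The guess is wrong. One-endedness forbids finite cuts with two infinite sides, but it allows cuts of three edges with one finite side, and such cuts can also transmit one bit.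

\subsection{Latin squares of order three}\label{ss:latin}

Consider finite graphs with three dangling edges, numbered $1,2,3$, in which every vertex has degree $3$ when the dangling edges are counted. A single vertex is such a graph. Given two of them, $P$ and $P'$, and $\pi\in S_3$, we \emph{join them with twist $\pi$}: we add vertices $w_1,w_2,w_3$, attach the dangling edge $i$ of $P$ to $w_i$ and the dangling edge $i$ of $P'$ to $w_{\pi(i)}$, and give $w_i$ a new dangling edge with number $i$. For a proper coloring with three colors, the \emph{boundary word} lists the colors of the dangling edges $1,2,3$.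

Join two single vertices with trivial twist. The result is $K_{2,3}$ with three dangling edges. The words of $P$ and $P'$ are permutations; rename the colors so that $P$ has the word $123$. The word of $P'$ must differ from $123$ in every position. This excludes $123$, $132$, $321$, $213$ and leaves $231$ and $312$. The color of the new edge at $w_i$ is then forced:
\[
\begin{array}{l|ccc}
 & w_1 & w_2 & w_3\\ \hline
\text{new} & 3&1&2\\
P & 1&2&3\\
P' & 2&3&1
\end{array}
\qquad\text{or}\qquad
\begin{array}{l|ccc}
 & w_1 & w_2 & w_3\\ \hline
\text{new} & 2&3&1\\
P & 1&2&3\\
P' & 3&1&2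
\end{array}
\]
In both Latin squares the rows are the three even permutations. Renaming the colors back multiplies all rows by one permutation. So in every coloring the new word is again a permutation, and the three words have the same sign.

Now join two copies of $K_{2,3}$ with twist $(1\,2)$, as in Figure~\ref{fig:piece}. Say the left copy has the word $312$. The colors that arrive at $w_1,w_2,w_3$ from the right form a permutation that differs from $312$ in every position, so they read $123$ or $231$. The edges $1$ and $2$ of the right copy are crossed, so its word is $213$ or $321$, which is odd. By the previous paragraph, the two bottom vertices on the left have even words and the two on the right have odd words. An odd twist forces opposite signs on the two halves.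

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\foreach \x in {0.5,1.5} {\foreach \y in {0,1,2} {\draw (\x,0)--(\y,1.2);}}
\foreach \x in {5.5,6.5} {\foreach \y in {5,6,7} {\draw (\x,0)--(\y,1.2);}}
\foreach \x/\y in {0/2.5,1/3.5,2/4.5,7/4.5} {\draw (\x,1.2)--(\y,3);}
\foreach \x/\y in {5/3.5,6/2.5} {\draw[very thick] (\x,1.2)--(\y,3);}
\foreach \x in {2.5,3.5,4.5} {\draw[dashed] (\x,3)--(\x,3.8);}
\foreach \x/\z in {0.5/00y,1.5/10y,5.5/01y,6.5/11y} {\fill (\x,0) circle (2pt) node[below] {\small $\z$};}
\foreach \x/\z in {0/1,1/2,2/3} {\fill (\x,1.2) circle (2pt) node[left,yshift=2pt] {\small $\z$};}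
\foreach \x/\z in {5/1,6/2,7/3} {\fill (\x,1.2) circle (2pt) node[right,yshift=2pt] {\small $\z$};}
\foreach \x/\z in {2.5/1,3.5/2,4.5/3} {\fill (\x,3) circle (2pt) node[above left] {\small $w_{\z}$};}
\foreach \y/\z in {0/0,1.2/1,3/2} {\node at (-1.5,\y) {\small level $\z$};}
\end{tikzpicture}
\caption{Two copies of $K_{2,3}$ (levels $0$ and $1$) joined through three new vertices $w_1,w_2,w_3$ with twist $(1\,2)$: the thick edges go from $1$ to $w_2$ and from $2$ to $w_1$. The dashed edges dangle. The bottom vertices carry their names as points of $2^\omega$ in the graph $G_{\vec\pi}$, for a fixed tail $y$.}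
\label{fig:piece}
\end{figure}

We iterate the join forever, with twist $\pi_n$ at step $n$. The bottom vertices are indexed by binary sequences, and two sequences that differ only in coordinate $k$ lie in the two halves of a join with twist $\pi_k$. If infinitely many twists are odd, the sign at a bottom vertex changes under arbitrarily small perturbations, and the argument of Example~\ref{ex:rotation} applies.

\subsection{The graphs and the results}\label{ss:results}

Let $2^\omega=\{0,1\}^\omega$, with coordinates $x_0,x_1,\dots$. Let $T$ be the shift, $(Tx)_k=x_{k+1}$, and let $\varphi_k$ be the map that flips coordinate $k$. For a finite binary word $u$ of length $|u|$, let $uy$ be $u$ followed by $y$, and let $[u]=\{uy:y\in2^\omega\}$; these clopen sets form a basis. Let $\lambda$ be the fair-coin measure, $\lambda([u])=2^{-|u|}$. For $\pi\in S_3$ put $\pi^0=\mathrm{id}$ and $\pi^1=\pi$; its sign $\operatorname{sgn}\pi$ is $1$ if $\pi$ is even and $-1$ if $\pi$ is odd.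

Let $X_0=2^\omega$, let $X_n=\{n\}\times\{1,2,3\}\times2^\omega$ for $n\ge1$, and let $X$ be the topological sum of the $X_n$, a Polish space in which each $X_n$ is clopen. For $z\in2^\omega$ and $i\in\{1,2,3\}$ write
\[
v_0(z,i)=z\in X_0,\qquad v_n(z,i)=(n,i,z)\in X_n\quad(n\ge1).
\]
The vertex $v_n(z,i)$ has \emph{level} $n$ and \emph{tail} $z$. For a sequence $\vec\pi=(\pi_n)_{n\ge0}$ in $S_3$, the graph $G_{\vec\pi}$ on $X$ has the edges
\[
\varepsilon_n(z,i)\ \text{ joining }\ v_n(z,i)\ \text{ to }\ v_{n+1}\bigl(Tz,\pi_n^{z_0}(i)\bigr)\qquad(n\ge0,\ z\in2^\omega,\ i\in\{1,2,3\}).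
\]

\begin{theorem}\label{thm:main}
Every $G_{\vec\pi}$ is a $3$-regular, bipartite, one-ended Borel graph, and its edge set is closed. If infinitely many $\pi_n$ are odd (for example, if $\pi_n=(1\,2)$ for all $n$), then there is no $G_{\vec\pi}$-invariant comeager Borel set on which $G_{\vec\pi}$ has a Borel $3$-edge-coloring.
\end{theorem}

So the answer to the Question is no. We make no claim about individual degrees $d\ge4$. The second theorem describes the obstruction exactly. The \emph{generic Borel chromatic index} of $G$ is the least $k$ such that $G$ has a Borel $k$-edge-coloring generically.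

\begin{theorem}\label{thm:strong}
Let $G=G_{\vec\pi}$. For $Y\subseteq X$ write $Y_0=Y\cap X_0$.
\begin{itemize}
\item[(i)] Let $Y$ be a $G$-invariant Borel set. Then $G|Y$ has a Borel $3$-edge-coloring if and only if there is a Borel function $s\colon Y_0\to\{\pm1\}$ with
\begin{equation}\label{eq:s}
s(\varphi_kx)=\operatorname{sgn}(\pi_k)\,s(x)\qquad(x\in Y_0,\ k\ge0).
\end{equation}
\item[(ii)] If infinitely many $\pi_n$ are odd, then $G|Y$ has no Borel $3$-edge-coloring for any $G$-invariant Borel set $Y$ that is nonmeager or has $\lambda(Y_0)>0$.
\item[(iii)] If only finitely many $\pi_n$ are odd, then $G$ has a Borel $3$-edge-coloring on all of $X$. Hence $G_{\vec\pi}$ is generically Borel $3$-edge-colorable if and only if only finitely many $\pi_n$ are odd.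
\item[(iv)] If infinitely many $\pi_n$ are odd, then generically $G$ has a Borel perfect matching but not two disjoint ones, and its generic Borel chromatic index is exactly $4=d+1$.
\end{itemize}
\end{theorem}

In (iv), ``not two disjoint ones'' means that no $G$-invariant comeager Borel set carries two disjoint Borel perfect matchings. The permutation $\pi_0$ affects only the names of the edges, since $z\in X_0$ is adjacent to all three vertices $(1,i,Tz)$. This agrees with (i), where multiplying $s(x)$ by $(-1)^{x_0}$ absorbs a change of $\operatorname{sgn}\pi_0$.

From now on $\vec\pi$ is fixed, $G=G_{\vec\pi}$ and $E=E(G)$.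

\section{The structure of $G_{\vec\pi}$}\label{sec:structure}

This section proves the first sentence of Theorem~\ref{thm:main} and describes the invariant sets.

\subsection{Degrees and topology}

Edges join only consecutive levels, so the parity of the level is a bipartition, with clopen classes. A vertex $z\in X_0$ lies on the edges $\varepsilon_0(z,i)$, $i=1,2,3$, which lead to three distinct vertices. A vertex $(n+1,i,y)$ is the lower endpoint of $\varepsilon_{n+1}(y,i)$ only. It is the upper endpoint of $\varepsilon_n(z,j)$ if and only if $Tz=y$ and $\pi_n^{z_0}(j)=i$, that is, $(z,j)=(0y,i)$ or $(z,j)=(1y,\pi_n^{-1}(i))$. So the edges at $(n+1,i,y)$ are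
\begin{equation}\label{eq:edges}
\varepsilon_{n+1}(y,i),\qquad \varepsilon_n(0y,i),\qquad \varepsilon_n\bigl(1y,\pi_n^{-1}(i)\bigr).
\end{equation}
They lead to three distinct neighbors, one of level $n+2$ and two of level $n$ with tails $0y\ne1y$. Hence $G$ is simple and $3$-regular.

For $n\ge0$, $i\in\{1,2,3\}$ and $b\in\{0,1\}$ consider the clopen sets
\[
D_{n,i,b}=\{v_n(z,i):z\in[b]\},\qquad R_{n,i,b}=\{n+1\}\times\{\pi_n^b(i)\}\times2^\omega,
\]
and let $h_{n,i,b}\colon D_{n,i,b}\to R_{n,i,b}$ send the lower endpoint of $\varepsilon_n(z,i)$ to its upper endpoint. On tails this is the map $by\mapsto y$, so $h_{n,i,b}$ is a homeomorphism. An edge from $D_{n,i,b}$ to $R_{n,i,b}$ has the form $\varepsilon_n(z,j)$ with $z_0=b$ and $\pi_n^b(j)=\pi_n^b(i)$, so $j=i$. Thus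
\begin{equation}\label{eq:graphs}
E\cap(D_{n,i,b}\times R_{n,i,b})=\operatorname{graph}(h_{n,i,b}),
\end{equation}
and $E$ is the union of the graphs of the maps $h_{n,i,b}$ and their inverses. The clopen sets $X_m\times X_n$ partition $X^2$, and each meets $E$ in a union of at most six closed graphs. Therefore $E$ is closed.

\subsection{Pieces}

The finite graphs of Section~\ref{ss:latin} appear in $G$ as follows. For $n\ge0$ and $y\in2^\omega$, the \emph{piece} $Q(n,y)$ is the set of vertices whose level $k$ and tail $z$ satisfy $k\le n$ and $T^{n-k}z=y$. It is finite, $Q(0,y)=\{y\}$, and sorting the vertices of level $k\le n$ by the first bit of $T^{n-k}z$ gives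
\begin{equation}\label{eq:join}
Q(n+1,y)=Q(n,0y)\sqcup Q(n,1y)\sqcup\{(n+1,i,y):i=1,2,3\}.
\end{equation}
We call $Q(n,0y)$ and $Q(n,1y)$ \emph{siblings}. Figure~\ref{fig:piece} shows $Q(2,y)$ when $\pi_1=(1\,2)$.

\begin{lemma}\label{lem:pieces}
\begin{itemize}
\item[(a)] The edges with exactly one endpoint in $Q(n,y)$ are $\varepsilon_n(y,i)$, $i=1,2,3$.
\item[(b)] $Q(n,y)$ is connected.
\item[(c)] Let $v$ be a vertex of level $k$ and tail $z$, and put $Q_m=Q(k+m,T^mz)$. Then $v\in Q_0\subset Q_1\subset\cdots$, and the component of $v$ is the infinite set $\bigcup_mQ_m$.
\end{itemize}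
\end{lemma}

\begin{proof}
(a) The lower endpoint of $\varepsilon_k(z,i)$ is in $Q(n,y)$ if and only if $k\le n$ and $T^{n-k}z=y$. The upper endpoint is in $Q(n,y)$ if and only if $k+1\le n$ and $T^{n-k-1}(Tz)=T^{n-k}z=y$. Exactly one of the conditions holds if and only if $k=n$ and $z=y$.

(b) We use induction on $n$ and \eqref{eq:join}. The two siblings are connected, and by \eqref{eq:edges} each vertex $(n+1,i,y)$ has a neighbor in each of them.

(c) By \eqref{eq:join}, $Q_m$ is one of the two siblings in $Q_{m+1}$. By (b), the union of the $Q_m$ is connected. By (a), an edge that leaves $Q_m$ ends at a vertex of level $k+m+1$ and tail $T^{m+1}z$, which lies in $Q_{m+1}$. So no edge leaves the union. The union is infinite because $Q_m$ contains vertices of level $k+m$.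
\end{proof}

By (a), \eqref{eq:edges} and \eqref{eq:join}, the piece $Q(n+1,y)$ with its three leaving edges is the join of $Q(n,0y)$ and $Q(n,1y)$ with twist $\pi_n$.

\begin{proposition}\label{prop:oneended}
$G$ is one-ended.
\end{proposition}

\begin{proof}
Let $C=\bigcup_mQ_m$ be a component, as in Lemma~\ref{lem:pieces}(c). The pieces $Q_m$ exhaust $C$, so it is enough to understand what remains when one of them is removed. Fix $m$. We show by induction on $j>m$ that $Q_j\setminus Q_m$ is connected.

The set $Q_{m+1}\setminus Q_m$ consists of the sibling of $Q_m$, which is connected, and three new vertices, each adjacent to the sibling. For $j>m$, the set $Q_{j+1}\setminus Q_m$ consists of $Q_j\setminus Q_m$, the sibling of $Q_j$, and three new vertices. The first two sets are connected. Each new vertex has a neighbor in the sibling and a neighbor in $Q_j$. The latter has level $k+j>k+m$, so it lies in $Q_j\setminus Q_m$. Hence $Q_{j+1}\setminus Q_m$ is connected.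

Thus $C\setminus Q_m$ is an increasing union of connected sets; it is connected and infinite. Let $F\subset C$ be finite and choose $m$ with $F\subseteq Q_m$. Then $C\setminus Q_m$ lies in a single component of $C\setminus F$, and all other components of $C\setminus F$ lie in the finite set $Q_m$.
\end{proof}

\subsection{Invariant sets}

Invariance of $Y$ enters the proofs in one way: a piece that meets $Y$ is contained in $Y$, because pieces are connected. For a $G$-invariant set $Y$ put $W_n=\{y\in2^\omega:Q(n,y)\subseteq Y\}$.

\begin{lemma}\label{lem:invariant}
Let $Y$ be a $G$-invariant Borel set.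
\begin{itemize}
\item[(a)] $v_n(z,i)\in Y\iff z\in W_n\iff 0^nz\in Y_0\iff Tz\in W_{n+1}$. In particular $W_0=Y_0$, each $W_n$ is Borel, and the edges of $G|Y$ are the $\varepsilon_n(z,i)$ with $z\in W_n$.
\item[(b)] $\varphi_k(Y_0)=Y_0$ for all $k$.
\item[(c)] If $Y$ is nonmeager, then $Y_0$ is nonmeager in $2^\omega$.
\item[(d)] A symmetric function $c$ from the edges of $G|Y$ to $\{1,2,3\}$ is Borel if and only if the map $z\mapsto c(\varepsilon_n(z,i))$ is Borel on $W_n$ for all $n$ and $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The piece $Q(n+1,Tz)$ contains $Q(n,z)$, which contains $v_n(z,i)$ and the vertex $0^nz\in X_0$. So each of the four statements says that $Q(n+1,Tz)\subseteq Y$. The set $W_n$ is the preimage of $Y_0$ under the continuous map $z\mapsto0^nz$.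

(b) The vertices $x$ and $\varphi_kx$ both lie in $Q(k+1,T^{k+1}x)$.

(c) Some $Y\cap X_n$ is nonmeager, and by (a) it is a union of at most three copies of $W_n$. So $W_n$ is nonmeager in $2^\omega$. The homeomorphism $z\mapsto0^nz$ from $2^\omega$ onto the open set $[0^n]$ maps $W_n$ into $Y_0$, and (B3) applies.

(d) The map that sends $z\in[b]$ to the pair of endpoints of $\varepsilon_n(z,i)$, lower endpoint first, is a homeomorphism onto the closed set $\operatorname{graph}(h_{n,i,b})$. These countably many closed sets and their mirror images cover $E$.
\end{proof}

\section{The sign of a $3$-edge-coloring}\label{sec:sign}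

The computation with Latin squares rests on one property of $S_3$. For $\sigma=\pm1$ let $A^\sigma=\{t\in S_3:\operatorname{sgn}t=\sigma\}$, a set of three elements.

\begin{lemma}\label{lem:S3}
Let $p,r\in S_3$. Then $p(i)\ne r(i)$ for all $i$ if and only if $p\ne r$ and $\operatorname{sgn}p=\operatorname{sgn}r$. In this case, the map that sends $i$ to the element of $\{1,2,3\}\setminus\{p(i),r(i)\}$ is the third permutation of the same sign.
\end{lemma}

\begin{proof}
Let $\gamma=rp^{-1}$. It fixes $p(i)$ if and only if $r(i)=p(i)$, so the first condition says that $\gamma$ has no fixed point. In $S_3$ the identity has three fixed points, a transposition has one and a $3$-cycle has none. So the first condition says that $\gamma$ is a $3$-cycle, that is, even and different from the identity, which is the second condition. In this case $p(i)$, $\gamma p(i)=r(i)$, $\gamma^2p(i)$ are the three elements of $\{1,2,3\}$, and $p,\gamma p,\gamma^2p$ are the three elements of $A^{\operatorname{sgn}p}$.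
\end{proof}

This is where the number three is used. In $S_4$ the permutations without fixed points include the even $(1\,2)(3\,4)$ and the odd $(1\,2\,3\,4)$.

The next proposition translates colorings into families of boundary words.

\begin{proposition}\label{prop:dictionary}
Let $Y$ be a $G$-invariant Borel set, let $c$ be a symmetric function from the edges of $G|Y$ to $\{1,2,3\}$, and put $q_{n,z}(i)=c(\varepsilon_n(z,i))$ for $z\in W_n$. Then $c$ is a proper edge coloring if and only if every $q_{n,z}$ is a permutation of $\{1,2,3\}$ and, for all $n\ge0$ and $y\in W_{n+1}$,
\begin{equation}\label{eq:latin}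
q_{n+1,y},\qquad q_{n,0y},\qquad q_{n,1y}\circ\pi_n^{-1}\qquad\text{are distinct and have the same sign.}
\end{equation}
\end{proposition}

\begin{proof}
If $y\in W_{n+1}$, then $0y,1y\in W_n$ by Lemma~\ref{lem:invariant}(a). Write $p=q_{n,0y}$ and $r=q_{n,1y}\circ\pi_n^{-1}$. By \eqref{eq:edges}, the edges at $(n+1,i,y)$ have the colors $q_{n+1,y}(i)$, $p(i)$, $r(i)$. The edges at $z\in Y_0$ have the colors $q_{0,z}(1)$, $q_{0,z}(2)$, $q_{0,z}(3)$.

Let $c$ be proper. Then each $q_{0,z}$ is a permutation. Suppose that all $q_{n,z}$ of level $n$ are permutations, and let $y\in W_{n+1}$. Then $p,r\in S_3$, we have $p(i)\ne r(i)$ for all $i$, and $q_{n+1,y}(i)$ is the color other than $p(i)$ and $r(i)$. By Lemma~\ref{lem:S3}, $p$ and $r$ are distinct of equal sign, and $q_{n+1,y}$ is the third permutation of that sign. This completes the induction on $n$ and proves \eqref{eq:latin}.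

Conversely, let all $q_{n,z}$ be permutations that satisfy \eqref{eq:latin}. The colors at $z\in Y_0$ are distinct because $q_{0,z}$ is injective. By Lemma~\ref{lem:S3}, any two of $q_{n+1,y},p,r$ differ at every $i$, so the colors at $(n+1,i,y)$ are distinct.
\end{proof}

The induction must start at level $0$. At a vertex of $X_0$ the three leaving edges share an endpoint; for larger pieces they do not, and that their colors are distinct is inherited from below.

\begin{proof}[Proof of the forward implication in Theorem~\ref{thm:strong}\textup{(i)}]
Let $c$ be a Borel $3$-edge-coloring of $G|Y$. By \eqref{eq:latin}, $\operatorname{sgn}q_{n,0y}=\operatorname{sgn}q_{n+1,y}$ and $\operatorname{sgn}q_{n,1y}=\operatorname{sgn}(\pi_n)\operatorname{sgn}q_{n+1,y}$. In one formula,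
\[
\operatorname{sgn}q_{n,z}=\operatorname{sgn}(\pi_n)^{z_0}\,\operatorname{sgn}q_{n+1,Tz}\qquad(z\in W_n).
\]
Put $s(x)=\operatorname{sgn}q_{0,x}$ for $x\in Y_0$; this is a Borel function by Lemma~\ref{lem:invariant}(d). Applying the formula for $n=0,\dots,k$ gives
\[
s(x)=\Bigl(\prod_{j\le k}\operatorname{sgn}(\pi_j)^{x_j}\Bigr)\operatorname{sgn}q_{k+1,T^{k+1}x}.
\]
When $x$ is replaced by $\varphi_kx\in Y_0$, the last factor and the factors with $j<k$ do not change, while $\operatorname{sgn}(\pi_k)^{x_k}$ becomes $\operatorname{sgn}(\pi_k)^{1-x_k}=\operatorname{sgn}(\pi_k)\operatorname{sgn}(\pi_k)^{x_k}$. This is \eqref{eq:s}.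
\end{proof}

\section{Infinitely many odd twists}\label{sec:odd}

By \eqref{eq:s}, the sign $s$ changes under each flip $\varphi_k$ with $\pi_k$ odd. A Borel function on a large set cannot change under infinitely many flips.

\begin{lemma}\label{lem:flip}
Let $K$ be an infinite set of coordinates, let $Z\subseteq2^\omega$ be a Borel set that is nonmeager or has $\lambda(Z)>0$, and let $f$ be a Borel function from $Z$ to a finite set. Then there are $k\in K$ and $x\in Z$ with $\varphi_kx\in Z$ and $f(\varphi_kx)=f(x)$.
\end{lemma}

\begin{proof}
It suffices to find a fiber $A$ of $f$ and $k\in K$ with $A\cap\varphi_k(A)\ne\emptyset$, since a point $x$ of this set has $x\in A$ and $\varphi_kx\in A$.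

Let $Z$ be nonmeager. Then some fiber $A$ is nonmeager, and by (B2) it is comeager in some $[u]$. Choose $k\in K$ with $k\ge|u|$. The homeomorphism $\varphi_k$ maps $[u]$ onto itself, so $\varphi_k(A)$ is comeager in $[u]$ as well. By (B1) the two sets meet.

Let $\lambda(Z)>0$. Then some fiber $A$ has $\lambda(A)>0$. There is a word $u$ with $\lambda(A\cap[u])>\frac12\lambda([u])$. Indeed, by outer regularity there is an open set $U\supseteq A$ with $\lambda(U)<2\lambda(A)$; it is a disjoint union of sets $[u]$, and if the inequality failed for all of them, summation would give $\lambda(A)\le\frac12\lambda(U)<\lambda(A)$. Choose $k\in K$ with $k\ge|u|$. The map $\varphi_k$ preserves $\lambda$ and $[u]$, so $\varphi_k(A)$ also occupies more than half of $[u]$, and the two sets meet.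
\end{proof}

For finite $K$ the lemma fails: the continuous function $\prod_{k\in K}(-1)^{x_k}$ changes under every $\varphi_k$ with $k\in K$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(ii)} and Theorem~\ref{thm:main}]
Let $K=\{k:\pi_k\text{ is odd}\}$ be infinite, and let $Y$ be a $G$-invariant Borel set that is nonmeager or has $\lambda(Y_0)>0$. By Lemma~\ref{lem:invariant}(c), $Y_0$ is nonmeager or has positive measure. If $G|Y$ had a Borel $3$-edge-coloring, Section~\ref{sec:sign} would give a Borel function $s$ on $Y_0$ with $s(\varphi_kx)=-s(x)$ for all $k\in K$ and $x\in Y_0$. This contradicts Lemma~\ref{lem:flip} and proves (ii). A comeager set is nonmeager by (B1), so the second sentence of Theorem~\ref{thm:main} follows. The first sentence was proved in Section~\ref{sec:structure}.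
\end{proof}

Part (ii) needs invariance: $X_0$ is nonmeager, and $G|X_0$ has no edges.

\section{From a sign to a coloring}\label{sec:converse}

We prove the backward implication in Theorem~\ref{thm:strong}(i). Let $Y$ be a $G$-invariant Borel set and let $s\colon Y_0\to\{\pm1\}$ be a Borel function satisfying \eqref{eq:s}. By Proposition~\ref{prop:dictionary} and Lemma~\ref{lem:invariant}(d), we must find Borel maps $z\mapsto q_{n,z}\in S_3$ on $W_n$ that satisfy \eqref{eq:latin}.

\subsection{The signs at all levels}

If $s$ is to be the sign at level $0$, the signs at higher levels are forced. For $z\in W_n$ put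
\[
\sigma_n(z)=s(x)\prod_{k<n}\operatorname{sgn}(\pi_k)^{x_k}\qquad\text{for any $x$ with }T^nx=z.
\]
Such $x$ lie in $Q(n,z)\cap X_0\subseteq Y_0$. Any two of them differ by a composition of flips $\varphi_k$ with $k<n$, and $\varphi_k$ multiplies both $s(x)$ and the product by $\operatorname{sgn}(\pi_k)$. So $\sigma_n(z)$ is well defined. The choice $x=0^nz$ gives $\sigma_n(z)=s(0^nz)$, so $\sigma_n$ is Borel. If $T^nx=z$, then $T^{n+1}x=Tz$ and $x_n=z_0$; computing $\sigma_n(z)$ and $\sigma_{n+1}(Tz)$ with the same $x$ gives
\begin{equation}\label{eq:sigma}
\sigma_n(z)=\operatorname{sgn}(\pi_n)^{z_0}\,\sigma_{n+1}(Tz).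
\end{equation}

\subsection{A rule that forgets}

It remains to choose one of the three elements of $A^{\sigma_n(z)}$ for each $n$ and $z$. Condition \eqref{eq:latin} is easy to satisfy downward: given $t=q_{n+1,y}$, hand the two other elements of $A^{\operatorname{sgn}t}$ to the two siblings, in either order. So we fix maps $\Gamma^0,\Gamma^1\colon S_3\to S_3$ such that $t,\Gamma^0(t),\Gamma^1(t)$ are always the three elements of $A^{\operatorname{sgn}t}$, we put
\[
\Phi_n^b(t)=\Gamma^b(t)\circ\pi_n^b,
\]
and we look for a family with
\begin{equation}\label{eq:recursion}
q_{n,z}=\Phi_n^{z_0}\bigl(q_{n+1,Tz}\bigr).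
\end{equation}
This implies \eqref{eq:latin}, because the three permutations there are then $t,\Gamma^0(t),\Gamma^1(t)$ for $t=q_{n+1,y}$. The difficulty is that the recursion descends and there is no top level at which to start it. The choice of $\Gamma^0,\Gamma^1$ matters.

\begin{remark}
The most symmetric rule fails. Let all $\pi_n$ be the identity, let $\gamma$ be a $3$-cycle and let $\Gamma^b(t)=\gamma^{b+1}t$. A solution of \eqref{eq:recursion} satisfies $q_{0,x}=\gamma^{e}q_{k+1,T^{k+1}x}$ with $e=\sum_{j\le k}(x_j+1)$. The flip $\varphi_k$ changes $e$ by $\pm1$, so $q_{0,\varphi_kx}\ne q_{0,x}$ for all $k$. By Lemma~\ref{lem:flip} there is no Borel solution when $Y_0$ is nonmeager.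
\end{remark}

That rule is invertible and remembers its input forever. We choose instead a rule under which the word $10$ erases everything except the sign, which is already known. Define $g_0,g_1\colon\{1,2,3\}\to\{1,2,3\}$ by the table
\[
\begin{array}{c|ccc}
a&1&2&3\\ \hline
g_0(a)&2&1&1\\
g_1(a)&3&3&2
\end{array}
\]
Each column lists $1,2,3$ in some order. The values of $g_0$ lie in $\{1,2\}$ and $g_1(1)=g_1(2)=3$, so $g_1\circ g_0$ is constant with value $3$. Enumerate $A^\sigma=\{t^\sigma_1,t^\sigma_2,t^\sigma_3\}$ for $\sigma=\pm1$ and put $\Gamma^b(t^\sigma_a)=t^\sigma_{g_b(a)}$. Since $\Phi^0_{n+1}=\Gamma^0$ carries no twist,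
\begin{equation}\label{eq:forget}
\Phi_n^1\bigl(\Phi_{n+1}^0(t)\bigr)=\Gamma^1\bigl(\Gamma^0(t)\bigr)\circ\pi_n=t_3^{\operatorname{sgn}t}\circ\pi_n\qquad(t\in S_3).
\end{equation}

\subsection{The construction}

The erasure must be available above every piece, so the word $10$ must occur in every shift of the tail. Let $N$ be the set of vertices whose tail is eventually constant. It is countable. It is $G$-invariant, and so is its complement, since the tails of adjacent vertices have the form $z$ and $Tz$. By (K1) the $3$-regular bipartite graph $G|N$ has a proper edge coloring with three colors, and we use it on $G|(Y\cap N)$; every function on a countable set is Borel. No edge joins $N$ to its complement, so we may now assume that $Y\cap N=\emptyset$. Then every $z\in W_n$ has infinitely many $0$s and infinitely many $1$s, and we let $j(z)$ be the least $j$ with $z_jz_{j+1}=10$.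

For $z\in W_n$ and $m\ge0$ let
\[
\Psi_{n,z,m}=\Phi_n^{z_0}\circ\Phi_{n+1}^{z_1}\circ\dots\circ\Phi_{n+m-1}^{z_{m-1}},
\]
the identity map if $m=0$. It is the effect of running the recursion from level $n+m$ down to level $n$. The map $\Phi_n^b$ multiplies signs by $\operatorname{sgn}(\pi_n)^b$, so \eqref{eq:sigma} shows that
\begin{equation}\label{eq:psisign}
\operatorname{sgn}t=\sigma_{n+m}(T^mz)\ \Longrightarrow\ \operatorname{sgn}\Psi_{n,z,m}(t)=\sigma_n(z).
\end{equation}
With $j=j(z)$, define
\begin{equation}\label{eq:qdef}
q_{n,z}=\Psi_{n,z,j}\bigl(t_3^{\sigma}\circ\pi_{n+j}\bigr),\qquad\text{where }\sigma=\sigma_{n+j+1}(T^{j+1}z).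
\end{equation}
For example, if all $\pi_n$ are the identity and $s\equiv1$, then $q_{n,z}$ is $t^{+1}_3$, $t^{+1}_1$ or $t^{+1}_2$ when $z$ begins with $10$, $010$ or $110$. On the set where $j(z)=j$, which is determined by finitely many coordinates, $q_{n,z}$ depends only on $z_0,\dots,z_{j-1}$ and on the Borel function $\sigma_{n+j+1}(T^{j+1}z)$. So $z\mapsto q_{n,z}$ is Borel.

\begin{lemma}\label{lem:start}
Let $z\in W_n$ and $m\ge j(z)+2$. Then $\Psi_{n,z,m}(t)=q_{n,z}$ for every $t\in S_3$ with $\operatorname{sgn}t=\sigma_{n+m}(T^mz)$.
\end{lemma}

\begin{proof}
Let $j=j(z)$ and $t'=\Psi_{n+j+2,\,T^{j+2}z,\,m-j-2}(t)$. Since $z_jz_{j+1}=10$,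
\[
\Psi_{n,z,m}(t)=\Psi_{n,z,j}\Bigl(\Phi^1_{n+j}\bigl(\Phi^0_{n+j+1}(t')\bigr)\Bigr)=\Psi_{n,z,j}\bigl(t_3^{\operatorname{sgn}t'}\circ\pi_{n+j}\bigr)
\]
by \eqref{eq:forget}. By \eqref{eq:psisign}, $\operatorname{sgn}t'=\sigma_{n+j+2}(T^{j+2}z)$. This equals $\sigma_{n+j+1}(T^{j+1}z)$ by \eqref{eq:sigma}, because $z_{j+1}=0$.
\end{proof}

So the recursion may be started at any sufficiently high level, with any permutation of the correct sign, and the result is the same. This proves \eqref{eq:recursion}: for $z\in W_n$ take $m\ge\max\{j(z)+2,\,j(Tz)+3\}$ and $t$ with $\operatorname{sgn}t=\sigma_{n+m}(T^mz)$. Lemma~\ref{lem:start}, applied to $(n,z,m)$ and to $(n+1,Tz,m-1)$, gives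
\[
q_{n,z}=\Psi_{n,z,m}(t)=\Phi_n^{z_0}\bigl(\Psi_{n+1,Tz,m-1}(t)\bigr)=\Phi_n^{z_0}\bigl(q_{n+1,Tz}\bigr).
\]
Hence $c(\varepsilon_n(z,i))=q_{n,z}(i)$ is a Borel $3$-edge-coloring, and Theorem~\ref{thm:strong}(i) is proved. The hypothesis \eqref{eq:s} was used only to define $\sigma_n$, that is, to tell the recursion, in a Borel way, with which sign to restart after each erasure.

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(iii)}]
Let $K=\{k:\pi_k\text{ is odd}\}$ be finite. The function $s(x)=\prod_{k\in K}(-1)^{x_k}$ is continuous on $2^\omega$. It changes sign under $\varphi_k$ for $k\in K$ and is unchanged for $k\notin K$, which is \eqref{eq:s}. Part (i) with $Y=X$ gives the coloring. The equivalence follows from this and Theorem~\ref{thm:main}.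
\end{proof}

\section{Perfect matchings and four colors}\label{sec:four}

The coloring from (K3) is Baire measurable, whereas the generic Borel chromatic index asks for a Borel coloring on an \emph{invariant} comeager set. The passage requires that small sets of vertices meet only a small set of components. The \emph{saturation} of $M\subseteq X$ is the union of the components that meet $M$.

\begin{lemma}\label{lem:saturation}
The saturation of a meager subset of $X$ is meager, and every comeager subset of $X$ contains a $G$-invariant comeager Borel set.
\end{lemma}

\begin{proof}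
A meager set is contained in a countable union $M$ of closed nowhere dense sets, which is meager and Borel. Let $H$ be the countable family of the maps $h_{n,i,b}$ and their inverses. Put $M_0=M$ and $M_{\ell+1}=M_\ell\cup\bigcup_{h\in H}h(M_\ell\cap\operatorname{dom}h)$. Then $M_\ell$ is the set of vertices at distance at most $\ell$ from $M$, and $\bigcup_\ell M_\ell$ is the saturation of $M$. The maps in $H$ are homeomorphisms between clopen sets, so by (B3) and induction each $M_\ell$ is meager and Borel. The complement of $\bigcup_\ell M_\ell$ is invariant, comeager, Borel and disjoint from $M$.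
\end{proof}

In particular, the word ``invariant'' could be dropped from the second sentence of Theorem~\ref{thm:main}.

What we use of a Baire measurable edge coloring $c$ is that it is Borel off a meager set: there is a meager set $M\subseteq X$ such that $c$ is Borel on the edges with no endpoint in $M$. For $G$ this also follows if Baire measurability is taken in the Polish space $E$, so that each color class differs from a Borel set by a set meager in $E$. Indeed, let $L\subseteq E$ be the union of these meager sets. By \eqref{eq:graphs}, the graphs of the maps in $H$ are clopen in $E$, and the first projection maps each of them homeomorphically onto a clopen subset of $X$. By (B3) the first projection $M$ of $L$ is meager, and an edge with no endpoint in $M$ is not in $L$.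

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(iv)}]
The graph $G$ is bipartite, one-ended and $3$-regular, so it has a Borel perfect matching generically by (K2). Suppose that $M_1,M_2$ are disjoint Borel perfect matchings of $G|Y$, with $Y$ invariant, comeager and Borel. Since $Y$ is invariant, $G|Y$ is $3$-regular, so the remaining edges form a Borel set $M_3$ with exactly one edge at each vertex. Giving the color $a$ to the edges of $M_a$ yields a Borel $3$-edge-coloring of $G|Y$, contrary to Theorem~\ref{thm:main}.

By (K3), $G$ has a Baire measurable proper edge coloring $c$ with four colors, Borel off a meager set $M$. By Lemma~\ref{lem:saturation} there is an invariant comeager Borel set $Y$ disjoint from $M$, and $c$ is a Borel $4$-edge-coloring of $G|Y$. Three colors, or fewer, do not suffice by Theorem~\ref{thm:main}. So the generic Borel chromatic index is $4$.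
\end{proof}

\begin{remark}
One can see directly why a single matching meets no obstruction. Choose one leaving edge $\varepsilon_n(z,a_{n,z})$ for each piece $Q(n,z)$. Each vertex of $X_0$ lies on exactly one chosen edge. By \eqref{eq:edges}, the three edges at $(n+1,i,y)$ are chosen when $i$ equals $a_{n+1,y}$, $a_{n,0y}$, $\pi_n(a_{n,1y})$, respectively. So the chosen edges form a perfect matching if these three numbers are always distinct. This holds when $a_{n,z}=\psi_n^{z_0}(a_{n+1,Tz})$, where $\psi_n^0=g_0$ and $\psi_n^1=\pi_n^{-1}\circ g_1$, for then the numbers are $a,g_0(a),g_1(a)$. The map $\psi^1_n\circ\psi^0_{n+1}$ is constant with value $\pi_n^{-1}(3)$. For $z$ not eventually constant and any $m\ge j(z)+2$, the composition $\psi_n^{z_0}\circ\dots\circ\psi_{n+m-1}^{z_{m-1}}$ is therefore constant, with a value $a_{n,z}$ that does not depend on $m$ and is Borel in $z$; comparing $m$ steps from $(n,z)$ with $m-1$ steps from $(n+1,Tz)$ gives the recursion. This is a Borel perfect matching on the complement of the countable invariant set $N$, which is comeager because $X$ has no isolated points. For one matching the word $10$ erases everything. For a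 coloring every admissible rule preserves the sign, and the sign cannot be erased.
\end{remark}

\begin{thebibliography}{1}

\bibitem{BPZ}
Matthew Bowen, Antoine Poulin, and Jenna Zomback,
\emph{One-ended spanning trees and definable combinatorics},
arXiv:2210.14300 (2022).

\end{thebibliography}
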